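\title{A Gaussian cocycle is either a coboundary or ergodic}

\begin{abstract}
Let $T$ be an ergodic Gaussian transformation of $(X,\mu)$ with invariant Gaussian space $H$, and let $f\in H$. We prove that if $f$ is not of the form $g-g\circ T$ with $g\in H$, then the skew product $T_f(x,t)=(Tx,t+f(x))$ on $X\times\mathbb R$ is ergodic, and so is its product with every ergodic invertible probability-preserving transformation. This proves a conjecture from a paper of Danilenko and Lema\'nczyk. The proof splits according to the norms $\sigma_n$ of the ergodic sums of $f$. When $\sigma_n\to\infty$ we combine small random rotations of the Gaussian measure with recurrence; otherwise we pass to a limit in law along times at which $\sigma_n$ stays bounded and translate the Gaussian noise that appears in the limit.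
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $T$ be an invertible measure-preserving transformation of a standard probability space $(X,\mathfrak B,\mu)$, and let $L^2_0(X,\mu)$ be the real Hilbert space of square-integrable functions of mean zero. The transformation $T$ is \emph{Gaussian} if there is a closed subspace $H\subset L^2_0(X,\mu)$, invariant under $h\mapsto h\circ T$, such that every element of $H$ is a centered Gaussian random variable and $H$ generates $\mathfrak B$ modulo $\mu$. We call $H$ the \emph{invariant Gaussian space} and write $Uh=h\circ T$, a linear isometry of $H$ into itself. The basic example is the shift $(Tx)_i=x_{i+1}$ on $\mathbb R^{\mathbb Z}$, where $\mu$ is the law of a stationary centered Gaussian sequence and $H$ is the closed linear span of the coordinates. A Gaussian transformation is ergodic if and only if it is weakly mixing. We use this standard fact in the following form: if $T$ is Gaussian and ergodic, then $T\times R$ is ergodic for every ergodic probability-preserving $R$.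

For a measurable $f:X\to\mathbb R$ the \emph{skew product} $T_f$ acts on $X\times\mathbb R$ by
\[
T_f(x,t)=(Tx,\,t+f(x)).
\]
It preserves the infinite measure $\mu\otimes\lambda$, where $\lambda$ is Lebesgue measure. For $n\ge0$ we have $T_f^n(x,t)=(T^nx,t+f_n(x))$ with $f_n=\sum_{i=0}^{n-1}f\circ T^i$, so the second coordinate is a walk on the line with stationary steps. A transformation preserving a $\sigma$-finite measure is \emph{ergodic} if every invariant measurable set is null or has null complement; equivalently, every bounded invariant measurable function is almost everywhere constant.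

There is an obvious way for $T_f$ to fail to be ergodic. Call $f$ a \emph{$T$-coboundary} if $f=g-g\circ T$ a.e.\ for some measurable $g:X\to\mathbb R$, and a \emph{Gaussian coboundary} if $g$ can be taken in $H$. For $f\in H$ the two notions are equivalent (see Lemma~\ref{lem:cob}). If $f=g-g\circ T$, then $t+g(x)$ is a conserved quantity of $T_f$.

For general $f$ there are other obstructions. Let $T$ be the shift on $\{-1,1\}^{\mathbb Z}$ with the fair coin-tossing measure and $f(x)=x_0$. Then $\cos 2\pi t$ is $T_f$-invariant, so $T_f$ is not ergodic. Yet $f$ is not a coboundary: $f=g-g\circ T$ would give $f_n=g-g\circ T^n$ and $\mu(|f_n|>2a)\le2\mu(|g|>a)$ for all $n$, whereas $\mu(|f_n|>2a)\to1$ for each $a$ by the central limit theorem. In the same way $\cos2\pi(t+g(x))$ is invariant whenever $f-(g-g\circ T)$ is integer-valued. Obstructions of this kind are arithmetic and single out a scale on the line. A Gaussian system can be deformed continuously, by rotations that commute with $T$ and move the sums $f_n$ continuously, and one would guess that no lattice survives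 such deformations. This is the content of the following conjecture, posed in \cite{DL}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $T$ be an ergodic Gaussian transformation with invariant Gaussian space $H$. For each $f\in H$, either $f$ is a $T$-coboundary (equivalently, a Gaussian coboundary) or $T_f$ is ergodic.}
\medskip

We prove the conjecture in a stronger form.

\begin{theorem}\label{thm:main}
Let $T$ be an ergodic Gaussian transformation with invariant Gaussian space $H$, and let $f\in H$. If $f$ is not a Gaussian coboundary, then $T_f\times R$ is ergodic for every ergodic probability-preserving invertible transformation $R$ of a standard probability space $(Y,\kappa)$. In particular (take for $Y$ a point), $T_f$ is ergodic.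
\end{theorem}

\begin{corollary}\label{cor:main}
For each $f\in H$ exactly one of the two alternatives of the conjecture holds.
\end{corollary}

\begin{proof}
If $f$ is not a $T$-coboundary, it is not a Gaussian coboundary, and $T_f$ is ergodic by Theorem~\ref{thm:main}. If $f=g-g\circ T$, then $t+f(x)+g(Tx)=t+g(x)$, so the set $\{(x,t):t+g(x)>0\}$ is $T_f$-invariant. It and its complement meet every fiber $\{x\}\times\mathbb R$ in a half-line, so $T_f$ is not ergodic.
\end{proof}

The proof shows that a bounded invariant function does not depend on $t$. Since $f_n$ is a centered Gaussian variable, its law is described by the single number $\sigma_n=\|f_n\|$, and the behavior of $\sigma_n$ dictates the method (Section~\ref{sec:affine}). Section~\ref{sec:model} works out the first method by hand for independent steps. After the tools are set up in Sections~\ref{sec:gauss} and~\ref{sec:reduction}, the case $\sigma_n\to\infty$ is treated in Section~\ref{sec:A} and the case $\liminf\sigma_n<\infty$ in Section~\ref{sec:B}.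

Throughout, $\gamma$ is the standard normal law on $\mathbb R$ and $w$ is its density, so $0<w\le1$.

\section{The affine isometry and the growth of $\sigma_n$}\label{sec:affine}

Fix $f\in H$. The sums $f_n=\sum_{i<n}U^if$ form an orbit of the affine isometry
\[
\beta:H\to H,\qquad \beta h=Uh+f .
\]
Indeed $Uf_n+f=f_{n+1}$, so by induction
\begin{equation}\label{eq:beta}
\beta^nh=U^nh+f_n\qquad(h\in H,\ n\ge0).
\end{equation}
In particular $\sigma_n=\|\beta^n0\|$ and $\big|\,\|\beta^nh\|-\sigma_n\big|\le\|h\|$.

\begin{lemma}\label{lem:cob}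
For $f\in H$ the following are equivalent: \emph{(a)} $f$ is a $T$-coboundary; \emph{(b)} $\sup_n\sigma_n<\infty$; \emph{(c)} $\beta$ has a fixed point, that is, $f$ is a Gaussian coboundary.
\end{lemma}

\begin{proof}
The equation $\beta g=g$ says $f=g-Ug$, so the two statements in (c) agree, and (c) implies (a).

(a)$\Rightarrow$(b). Let $f=g-g\circ T$ and choose $a>0$ with $\mu(|g|>a)\le\frac14$. Since $f_n=g-g\circ T^n$, we get $\mu(|f_n|\le2a)\ge\frac12$. If $\sigma_n>0$, the density of $f_n$ is at most $1/\sigma_n$, so $\frac12\le4a/\sigma_n$. Hence $\sigma_n\le8a$ for all $n$.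

(b)$\Rightarrow$(c). The averages $\bar g_J=\frac1J\sum_{n<J}f_n$ are bounded; let $g$ be the weak limit of a subsequence. Since $\beta$ is affine and $\beta f_n=f_{n+1}$, we have $\beta\bar g_J-\bar g_J=(f_J-f_0)/J\to0$ in norm. The bounded operator $U$ is weakly continuous, hence so is $\beta$, and $\beta g=g$.
\end{proof}

So if $f$ is not a coboundary, $\sigma_n$ is unbounded, and two cases remain:
\[
\textbf{Case A: }\ \sigma_n\to\infty;\qquad\qquad \textbf{Case B: }\ \liminf_n\sigma_n<\infty .
\]
Independent steps give $\sigma_n=\sqrt n$, which is Case A. The next example shows that Case B also occurs for functions that are not coboundaries.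

\begin{example}\label{ex:rigid}
Let $\rho$ be a finite symmetric measure on $\mathbb R/\mathbb Z$, let $\mu$ be the law of the centered Gaussian sequence with $\mathbb E\,x_ix_j=r(i-j)$, $r(n)=\int\cos(2\pi n\theta)\,d\rho(\theta)$, let $T$ be the shift and $f=x_0$. If $\rho$ has no atoms, $T$ is ergodic. Indeed, by Wiener's lemma $r(n)\to0$ along a set of integers of density one; hence for bounded continuous functions $a,b$ of finitely many coordinates $\int a\cdot b\circ T^n\,d\mu\to\int a\,d\mu\int b\,d\mu$ along such a set, and these functions are dense in $L^2(\mu)$. Summing a geometric series gives $\sigma_n^2=\int\sin^2(\pi n\theta)/\sin^2(\pi\theta)\,d\rho(\theta)$.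

Let $q_j=2^{j^2}$, let $\epsilon_i\in\{0,1\}$ be independent fair bits, and for $j\ge2$ put $\theta_j=q_j^{-1}+\sum_{i>j}\epsilon_iq_i^{-1}\in[1/q_j,2/q_j]$. The law of $\theta_j$ has no atoms, because the bits can be read off from the binary expansion. Let $\rho=\sum_{j\ge2}q_j^{-2}\rho_j$, where $\rho_j$ is the average of the laws of $\theta_j$ and $-\theta_j$. From $2\theta\le\sin\pi\theta\le\pi\theta$ on $[0,\frac12]$ we get $\frac1{4\pi^2}\le q_j^{-2}/\sin^2(\pi\theta_j)\le\frac14$. For $\theta\notin\mathbb Z$ the averages $\frac1N\sum_{n\le N}\sin^2(\pi n\theta)$ tend to $\frac12$, so by Fatou's lemma $\liminf_N\frac1N\sum_{n\le N}\sigma_n^2\ge\sum_{j\ge2}\frac1{8\pi^2}=\infty$, and $f$ is not a coboundary. Now take $n=q_l$. For $j\le l$ the number $q_l\theta_j$ is within $2q_l/q_{l+1}=4^{-l}$ of an integer, and for $j>l$ we have $q_l\theta_j\le2q_l/q_j$ with $\sum_{j>l}(2q_l/q_j)^2\le2\cdot16^{-l}$. Hence $\sigma_{q_l}^2\le\frac14\sum_j\mathbb E\sin^2(\pi q_l\theta_j)\le\frac{\pi^2}4(l+1)16^{-l}\to0$.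
\end{example}

\section{The rotation argument for independent steps}\label{sec:model}

Let $X=\mathbb R^{\mathbb Z}$, $\mu=\gamma^{\otimes\mathbb Z}$, let $T$ be the shift and $f(x)=x_0$, so that $f_n(x)=x_0+\dots+x_{n-1}$ and $\sigma_n=\sqrt n$. Put $d(x,x')=\sum_i2^{-|i|}\min(1,|x_i-x_i'|)$. Let $F$ be a function with $F\circ T_f=F$ everywhere, and make the simplifying assumption that
\[
|F(x,t)-F(x',t')|\le L\big(d(x,x')+|t-t'|\big).
\]
We show that $F$ does not depend on $t$. The idea is to move $x$ so little that neither $x$ nor $T^nx$ changes much, while $f_n(x)$ changes by an amount of order one.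

Let $x,\tilde x$ be independent with law $\mu$, let $\varphi\in(0,\frac\pi2]$ satisfy $\sin\varphi=1/\sqrt n$, and put $x'=x\cos\varphi+\tilde x\sin\varphi$. Then
\[
f_n(x')=f_n(x)-(1-\cos\varphi)f_n(x)+\eta,\qquad\eta=f_n(\tilde x)/\sqrt n,
\]
and $\eta$ has law $\gamma$ and is independent of $x$. Fix $u\in\mathbb R$ and put $t=u-f_n(x)$. Invariance at $x$ and at $x'$ gives
\[
F(T^nx,u)=F(x,t),\qquad F(x',t)=F\big(T^nx',\,u+\eta-(1-\cos\varphi)f_n(x)\big),
\]
and therefore
\[
|F(T^nx,u)-F(T^nx,u+\eta)|\le L\big(d(x,x')+d(T^nx,T^nx')+(1-\cos\varphi)|f_n(x)|\big).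
\]
Now $1-\cos\varphi\le\sin^2\varphi=1/n$. Each $x_i-x_i'$ has variance $(1-\cos\varphi)^2+\sin^2\varphi=2-2\cos\varphi\le2/n$, so each of the two distances has expectation at most $3\sqrt{2/n}$, and the last term has expectation at most $\sqrt n/n$. The pair $(T^nx,\eta)$ has law $\mu\otimes\gamma$ for every $n$. Hence
\[
\iint|F(x,u)-F(x,u+\eta)|\,d\gamma(\eta)\,d\mu(x)\le\frac{(6\sqrt2+1)L}{\sqrt n}\longrightarrow0 ,
\]
and by continuity $F(x,\cdot)$ is constant for every $x$.

Independence of the steps played no role: we used that $T$ and $f_n$ are linear in $x$ and that $\sigma_n$ can be made large. The assumption on $F$ is the serious one. A bounded measurable $F$ is close to a continuous function only on most of a window $X\times[-b,b]$ of finite measure. So both ends of the orbit segment, $(x,t)$ and $T_f^n(x,t)$, must lie in a fixed good set: $n$ must be a return time. A return time depends on the point, and we do not choose it. This has two consequences. First, continuity of $F$ under small rotations is needed uniformly in $n$ on the good set; this calls for a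 maximal inequality. Second, $\sigma_n$ must be large at the return times, and this is guaranteed only if $\sigma_n\to\infty$. That is why Case B needs a different argument.

\section{Gaussian coordinates, rotations and translations}\label{sec:gauss}

If $H=\{0\}$, then $f=0$ is a Gaussian coboundary and there is nothing to prove, so let $H\ne\{0\}$. Then $H$ is infinite-dimensional: otherwise $U$ is an orthogonal map of $H$, and the sum of the squares of an orthonormal basis is a nonconstant $T$-invariant function. Let $(\xi_i)_{i\ge1}$ be an orthonormal basis of the separable space $H$. All finite linear combinations of the $\xi_i$ are Gaussian, so the $\xi_i$ are jointly Gaussian; being orthonormal, they are independent with law $\gamma$. They generate $\mathfrak B$ modulo $\mu$, because $H$ does. Hence $x\mapsto(\xi_i(x))_i$ is an isomorphism modulo null sets, and from now on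
\[
X=\mathbb R^{\mathbb N}\ \text{with the product topology},\qquad\mu=\gamma^{\otimes\mathbb N},\qquad\xi_i(x)=x_i .
\]
For $h=\sum h_i\xi_i\in H$ the series $\sum h_ix_i$ of independent centered variables converges in $L^2$ and almost surely, to $h(x)$. Moreover $(T^nx)_i=(U^n\xi_i)(x)$ a.e.

\subsection*{Rotations}
For $0<\varphi<\frac\pi2$ let $c_\varphi(x,\tilde x)=x\cos\varphi+\tilde x\sin\varphi$. This map sends $\mu\otimes\mu$ to $\mu$. For $h\in H$ and $n\ge0$, for $\mu\otimes\mu$-a.e.\ $(x,\tilde x)$,
\begin{equation}\label{eq:rot}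
h(c_\varphi(x,\tilde x))=\cos\varphi\,h(x)+\sin\varphi\,h(\tilde x),\qquad T^nc_\varphi(x,\tilde x)=c_\varphi(T^nx,T^n\tilde x).
\end{equation}
The first identity holds because $h$ is given by its series at almost every $x$, $\tilde x$ and $c_\varphi(x,\tilde x)$; the second is the first applied to the functions $U^n\xi_i$. Let
\[
P_\varphi g(x)=\int g(c_\varphi(x,\tilde x))\,d\mu(\tilde x).
\]

\begin{lemma}[Maximal inequality]\label{lem:max}
For every $g\in L^2(\mu)$ and every countable $\Phi\subset(0,\frac\pi2)$,
\[
\Big\|\sup_{\varphi\in\Phi}|P_\varphi g|\Big\|_{L^2(\mu)}\le2\|g\|_{L^2(\mu)} .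
\]
\end{lemma}

\begin{proof}
We write each $P_\varphi g$ as a conditional expectation of a term of one martingale and apply Doob's inequality. By monotone convergence we may assume that $\Phi=\{\varphi_1<\dots<\varphi_r\}$ is finite. Define $\psi_j\in(0,\frac\pi2)$ by $\cos^2\psi_j=\cos\varphi_j$; then $\psi_1<\dots<\psi_r$. We have $P_{\psi_j}P_{\psi_j}=P_{\varphi_j}$. Indeed, with $\psi=\psi_j$,
\[
c_\psi(c_\psi(x,\tilde x),\hat x)=x\cos^2\psi+(\tilde x\sin\psi\cos\psi+\hat x\sin\psi),
\]
and for independent $\tilde x,\hat x$ of law $\mu$ the bracket has independent centered Gaussian coordinates of variance $\sin^2\psi\,(1+\cos^2\psi)=1-\cos^4\psi=\sin^2\varphi_j$.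

Put $\psi_0=0$ and $\alpha_j=\cos\psi_j/\cos\psi_{j-1}\in(0,1)$. Let $\mathbf x_0,\mathbf z_1,\dots,\mathbf z_r$ be independent with law $\mu$, and define $\mathbf x_j=\alpha_j\mathbf x_{j-1}+\sqrt{1-\alpha_j^2}\,\mathbf z_j$. The pair $(\mathbf x_0,\mathbf x_j)$ is centered Gaussian, both marginals are $\mu$, and the covariance of the $i$th coordinate of $\mathbf x_0$ with the $l$th coordinate of $\mathbf x_j$ is $\delta_{il}\,\alpha_1\cdots\alpha_j=\delta_{il}\cos\psi_j$. So both $(\mathbf x_0,\mathbf x_j)$ and $(\mathbf x_j,\mathbf x_0)$ have the law of $(x,c_{\psi_j}(x,\tilde x))$, and for $g'\in L^2(\mu)$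
\[
\mathbb E[g'(\mathbf x_0)\mid\mathbf x_j]=P_{\psi_j}g'(\mathbf x_j),\qquad\mathbb E[g'(\mathbf x_j)\mid\mathbf x_0]=P_{\psi_j}g'(\mathbf x_0).
\]
Let $M_j=\mathbb E[g(\mathbf x_0)\mid\mathbf x_j,\dots,\mathbf x_r]$. The variables $\mathbf x_{j+1},\dots,\mathbf x_r$ are functions of $\mathbf x_j$ and of $\mathbf z_{j+1},\dots,\mathbf z_r$, which are independent of $(\mathbf x_0,\mathbf x_j)$. Hence $M_j=P_{\psi_j}g(\mathbf x_j)$ and $\mathbb E[M_j\mid\mathbf x_0]=P_{\psi_j}P_{\psi_j}g(\mathbf x_0)=P_{\varphi_j}g(\mathbf x_0)$. Therefore $\max_j|P_{\varphi_j}g(\mathbf x_0)|\le\mathbb E[\max_j|M_j|\mid\mathbf x_0]$. The sequence $M_r,M_{r-1},\dots,M_1$ is a martingale, and Doob's inequality gives $\|\max_j|M_j|\|_2\le2\|M_1\|_2\le2\|g\|_2$.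
\end{proof}

\subsection*{Translations}
We need the Cameron--Martin formula for $\mu$ and also for a Gaussian law that may be degenerate, so we record it in a form that covers both.

\begin{lemma}[Cameron--Martin]\label{lem:CM}
Let $I$ be countable, let $Z=(Z_i)_{i\in I}$ and $W$ be centered and jointly Gaussian, and let $c_i=\mathbb E[WZ_i]$. Then for every bounded Borel $\Psi$ on $\mathbb R^I$,
\[
\mathbb E\,\Psi\big((Z_i+c_i)_i\big)=\mathbb E\big[\Psi(Z)\,e^{W-\mathbb EW^2/2}\big].
\]
In particular the laws of $(Z_i+c_i)_i$ and of $Z$ have the same null sets.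
\end{lemma}

\begin{proof}
Both sides define probability measures on $\mathbb R^I$, so it suffices to compare characteristic functions. For a finite combination $V=\sum a_iZ_i$ we have $\mathbb E\,e^{\mathrm iV+W}=\exp\big(-\frac12\mathbb EV^2+\mathrm i\,\mathbb E[VW]+\frac12\mathbb EW^2\big)$ and $\mathbb E[VW]=\sum a_ic_i$. Hence $\mathbb E\big[e^{\mathrm iV}e^{W-\mathbb EW^2/2}\big]=\mathbb E\,e^{\mathrm i\sum a_i(Z_i+c_i)}$. The last assertion holds because the weight $e^{W-\mathbb EW^2/2}$ is positive.
\end{proof}

For $k\in H$ let $x+k=(x_i+\langle\xi_i,k\rangle)_i$. Lemma~\ref{lem:CM} with $Z_i=\xi_i$ and $W=k$ shows that the image of $\mu$ under $x\mapsto x+k$ has the positive density $e^{k(x)-\|k\|^2/2}$. The square of this density has integral $e^{2\|k\|^2-\|k\|^2}$, so by the Cauchy--Schwarz inequality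
\begin{equation}\label{eq:CM}
\int|g(x+k)|\,d\mu(x)\le e^{\|k\|^2/2}\,\|g\|_{L^2(\mu)} .
\end{equation}

\section{Recurrence and reduction to Lipschitz functions}\label{sec:reduction}

Fix $f\in H$ and an ergodic invertible $R$ on $(Y,\kappa)$. Up to isomorphism, $Y$ is a compact metric space and $\kappa$ a Borel probability measure. Fix Borel versions of $T$, $R$, $f$, define $f_n(x)=\sum_{i<n}f(T^ix)$ pointwise, and put
\[
S(x,y,t)=(Tx,Ry,t+f(x)),\qquad m=\mu\otimes\kappa\otimes\lambda .
\]
This is $T_f\times R$ up to the order of the coordinates. It is invertible, preserves $m$, and $S^n(x,y,t)=(T^nx,R^ny,t+f_n(x))$ for $n\ge0$. We shall use repeatedly that for a finite Borel measure on a metric space the bounded continuous functions are dense in $L^1$ and in $L^2$.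

It is known that $T_f$ is conservative for each $f\in H$, that is, almost every point of a measurable set returns to it. We need this for $S$, and a direct proof is short: a walk that moves sublinearly has no room for infinitely many disjoint images of a set.

\begin{lemma}[Recurrence]\label{lem:rec}
For every measurable $A\subset X\times Y\times\mathbb R$, almost every $z\in A$ satisfies $S^nz\in A$ for infinitely many $n\ge1$.
\end{lemma}

\begin{proof}
Let $A_0=A\setminus\bigcup_{n\ge1}S^{-n}A$ be the set of points of $A$ that never return. A point of $A$ that returns only finitely often lies in $\bigcup_{n\ge0}S^{-n}A_0$, so it suffices to show $m(A_0)=0$. The sets $S^nA_0$, $n\ge0$, are pairwise disjoint: $S^iz=S^jz'$ with $z,z'\in A_0$ and $i<j$ would give $S^{j-i}z'=z\in A$.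

Suppose $m(A_0)>0$, and choose $a$ such that $A_0\cap\{|t|\le a\}$ has positive measure. Since $T$ is ergodic and $\int f\,d\mu=0$, Birkhoff's theorem gives $f_n/n\to0$ a.e. By Egorov's theorem there is $A_1\subset A_0\cap\{|t|\le a\}$ with $m(A_1)>0$ on which $f_n(x)/n\to0$ uniformly. Let $\varepsilon>0$ and choose $n_0$ with $|f_n(x)|\le\varepsilon n$ on $A_1$ for $n\ge n_0$. The disjoint sets $S^nA_1$, $n_0\le n\le N$, have measure $m(A_1)$ and lie in $\{|t|\le a+\varepsilon N\}$. So $(N-n_0+1)\,m(A_1)\le2a+2\varepsilon N$, and $N\to\infty$ gives $m(A_1)\le2\varepsilon$. Since $\varepsilon$ is arbitrary, this is a contradiction.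
\end{proof}

Translations in $t$ commute with $S$, so an invariant function can be smoothed in $t$ without losing invariance. Call a Borel function $F$ on $X\times Y\times\mathbb R$ a \emph{regular invariant function} if there are $L<\infty$ and a $\mu\otimes\kappa$-null set $N_0$ such that
\begin{gather}
|F|\le1,\qquad|F(x,y,t)-F(x,y,t')|\le L|t-t'|\quad\text{for all }x,y,t,t',\label{eq:lip}\\
F(T^nx,R^ny,t+f_n(x))=F(x,y,t)\quad\text{for all }(x,y)\notin N_0,\ t\in\mathbb R,\ n\ge0.\label{eq:inv}
\end{gather}

\begin{lemma}[Reduction]\label{lem:red}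
Suppose that for every regular invariant function $F$, the function $F(x,y,\cdot)$ is constant for a.e.\ $(x,y)$. Then $S$ is ergodic.
\end{lemma}

\begin{proof}
Let $F$ be Borel with $|F|\le1$ and $F\circ S=F$ a.e. Let $\chi_j$ be a smooth probability density supported in $[-\frac1j,\frac1j]$ and put $F_j(x,y,t)=\int F(x,y,u)\chi_j(u-t)\,du$. Then $F_j$ is Borel and satisfies \eqref{eq:lip} with $L=\int|\chi_j'|$. By Fubini's theorem there is a null set $N_1$ such that for $(x,y)\notin N_1$ we have $F(Tx,Ry,u+f(x))=F(x,y,u)$ for a.e.\ $u$. Integrating against $\chi_j(u-t)$ gives $F_j(Tx,Ry,t+f(x))=F_j(x,y,t)$ for \emph{all} $t$. So \eqref{eq:inv} holds with $N_0=\bigcup_{n\ge0}(T\times R)^{-n}N_1$. By assumption, for a.e.\ $(x,y)$ all the functions $F_j(x,y,\cdot)$ are constant. They converge to $F(x,y,\cdot)$ in $L^1_{\mathrm{loc}}(\mathbb R)$, so $F(x,y,t)=F_0(x,y)$ a.e.\ for some measurable $F_0$. This $F_0$ is invariant under $T\times R$, which is ergodic; hence $F$ is a.e.\ constant.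
\end{proof}

For the rest of the paper $F$ is a fixed regular invariant function.

\section{Case A: $\sigma_n\to\infty$}\label{sec:A}

For $n$ with $\sigma_n>1$ define $\varphi_n\in(0,\frac\pi2)$ by $\sin\varphi_n=1/\sigma_n$; only such $n$ are considered in this section. In Case A these are all large $n$, and $\varphi_n\to0$. The first step replaces the continuity in $x$ assumed in Section~\ref{sec:model}. For $b>3$ let
\[
\Omega_n^b(x,y)=\int\sup_{|u|\le b}\big|F(c_{\varphi_n}(x,\tilde x),y,u)-F(x,y,u)\big|\,d\mu(\tilde x);
\]
the supremum may be taken over rational $u$, so $\Omega^b_n$ is Borel. Convergence $\Omega_n^b\to0$ in measure would not suffice, since the exceptional set would move with $n$, and almost everywhere convergence along a subsequence might miss all return times. The maximal inequality gives almost everywhere convergence along the full sequence.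

\begin{lemma}\label{lem:ae}
In Case A, $\Omega_n^b\to0$ $\mu\otimes\kappa$-a.e.\ for every $b>3$.
\end{lemma}

\begin{proof}
For a bounded Borel $g$ on $X\times Y$ put $\omega_n(g)(x,y)=\int|g(c_{\varphi_n}(x,\tilde x),y)-g(x,y)|\,d\mu(\tilde x)$. We first show $\omega_n(g)\to0$ a.e. If $g'$ is bounded and continuous, then $\omega_n(g')\to0$ everywhere by dominated convergence, because $c_{\varphi_n}(x,\tilde x)\to x$ coordinatewise. Let $D=|g-g'|$ and $D^*(x,y)=\sup_nP_{\varphi_n}[D(\cdot,y)](x)$. By the triangle inequality $\omega_n(g)\le D^*+\omega_n(g')+D$, so $\limsup_n\omega_n(g)\le D^*+D$. Lemma~\ref{lem:max}, applied for each $y$ and integrated, gives $\|D^*\|_2\le2\|D\|_2$. Thus $\|\limsup_n\omega_n(g)\|_2\le3\|g-g'\|_2$, and the right-hand side can be made arbitrarily small.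

Given $\varepsilon>0$, let $u_1,\dots,u_r$ be such that every $u\in[-b,b]$ is within $\varepsilon$ of some $u_i$. By \eqref{eq:lip}, $\Omega_n^b\le2L\varepsilon+\sum_{i\le r}\omega_n(F(\cdot,\cdot,u_i))$, so $\limsup_n\Omega_n^b\le2L\varepsilon$ a.e. Let $\varepsilon\to0$ along a sequence.
\end{proof}

The dependence of $F$ on $t$ is measured by the Borel function
\[
\Theta(x,y,t)=\int|F(x,y,t+\eta)-F(x,y,t)|\,d\gamma(\eta).
\]
The next lemma is the computation of Section~\ref{sec:model}, done for a fixed starting point whose orbit returns to the window $|t|\le1$.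

\begin{lemma}\label{lem:key}
Let $b>3$. For a.e.\ $(x,y)$ the following holds for all $n$ with $\sigma_n>1$ and all $t$ with $|t|\le1$ and $|t+f_n(x)|\le1$:
\[
\Theta(S^n(x,y,t))\le\Omega_n^b(x,y)+\Omega_n^b(T^nx,R^ny)+\frac{2L}{\sigma_n^2}+2\gamma\{|\eta|>b-3\}.
\]
\end{lemma}

\begin{proof}
There are countably many $n$, so fix one. The map $(x,\tilde x,y)\mapsto(c_{\varphi_n}(x,\tilde x),y)$ sends $\mu\otimes\mu\otimes\kappa$ to $\mu\otimes\kappa$. By this, \eqref{eq:rot} and Fubini's theorem, a.e.\ $(x,y)$ lies outside $N_0$ and has the property that, for a.e.\ $\tilde x$, the point $x'=c_{\varphi_n}(x,\tilde x)$ satisfies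
\[
(x',y)\notin N_0,\qquad T^nx'=c_{\varphi_n}(T^nx,T^n\tilde x),\qquad f_n(x')=\cos\varphi_n\,f_n(x)+\eta ,
\]
where $\eta=f_n(\tilde x)/\sigma_n$ has law $\gamma$ under $\mu(d\tilde x)$. Fix such $(x,y)$ and $t$ as in the statement, write $(x^*,y^*,t^*)=S^n(x,y,t)$, and let
\[
s=t+f_n(x')=t^*+\eta-(1-\cos\varphi_n)f_n(x).
\]
By \eqref{eq:inv}, $F(x^*,y^*,t^*)=F(x,y,t)$ and $F(T^nx',y^*,s)=F(x',y,t)$. Hence $|F(x^*,y^*,t^*+\eta)-F(x^*,y^*,t^*)|$ is at most
\[
|F(x^*,y^*,t^*+\eta)-F(x^*,y^*,s)|+|F(x^*,y^*,s)-F(T^nx',y^*,s)|+|F(x',y,t)-F(x,y,t)| .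
\]
We integrate over $\tilde x$; the left-hand side gives $\Theta(x^*,y^*,t^*)$. Since $|f_n(x)|=|t^*-t|\le2$ and $1-\cos\varphi_n\le\sin^2\varphi_n=\sigma_n^{-2}<1$, the first term is at most $2L\sigma_n^{-2}$. The third term has integral at most $\Omega_n^b(x,y)$, as $|t|\le b$. For the second term, if $|\eta|\le b-3$ then $|s|\le1+(b-3)+2=b$, and the term is at most $\sup_{|u|\le b}|F(c_{\varphi_n}(x^*,T^n\tilde x),y^*,u)-F(x^*,y^*,u)|$, whose integral is $\Omega_n^b(x^*,y^*)$ because $T^n\tilde x$ has law $\mu$. If $|\eta|>b-3$, the term is at most $2$.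
\end{proof}

The same angle $\varphi_n$ and the same function $\Omega^b_n$ appear at both ends of the orbit segment; this is what the commutation relation in \eqref{eq:rot} provides.

\begin{proposition}\label{prop:A}
If $\sigma_n\to\infty$, then $F(x,y,\cdot)$ is constant for a.e.\ $(x,y)$.
\end{proposition}

\begin{proof}
Suppose that $A=\{(x,y,t):|t|\le1,\ \Theta(x,y,t)>\delta\}$ has positive measure for some $\delta>0$. Choose $b>3$ with $2\gamma\{|\eta|>b-3\}\le\delta/2$. By Lemma~\ref{lem:ae} and Egorov's theorem there is a measurable $E\subset X\times Y$ with $(\mu\otimes\kappa)(E^c)<m(A)/2$ on which $\Omega_n^b\to0$ uniformly. Since $m(E^c\times[-1,1])<m(A)$, the set $A'=A\cap(E\times\mathbb R)$ has positive measure. By Lemma~\ref{lem:rec} there is $z=(x,y,t)\in A'$, with $(x,y)$ as in Lemma~\ref{lem:key}, such that $S^nz\in A'$ for infinitely many $n$. For those with $\sigma_n>1$,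
\[
\delta<\Theta(S^nz)\le2\sup_E\Omega_n^b+2L\sigma_n^{-2}+\delta/2 .
\]
The right-hand side tends to $\delta/2$, a contradiction. So $\Theta=0$ a.e.\ on $\{|t|\le1\}$. For a.e.\ $(x,y)$ there is then a $t$ with $F(x,y,t+\eta)=F(x,y,t)$ for $\gamma$-a.e.\ $\eta$, hence for all $\eta$ by continuity.
\end{proof}

\section{Case B: $\liminf\sigma_n<\infty$}\label{sec:B}

Here we use the times at which $\sigma_n$ is bounded. Along them the walk stays in a bounded window with high probability, so no recurrence theorem is needed, and the invariance relation \eqref{eq:inv} has a limit in law.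

To see what the limit can give, let $Y$ be a point and suppose that along some $n_j$ we have $U^{n_j}h\to h$ in norm for all $h\in H$, $f_{n_j}\to0$ weakly and $\sigma_{n_j}^2\to v>0$. Then $\langle e,U^{n_j}h\rangle\to\langle e,h\rangle$, $\langle e,f_{n_j}\rangle\to0$ and $\langle U^{n_j}h,f_{n_j}\rangle=\langle h,f_{n_j}\rangle+\langle U^{n_j}h-h,f_{n_j}\rangle\to0$. These are the covariances of the Gaussian vector $(x,T^{n_j}x,f_{n_j}(x))$, which therefore converges in law to $(x,x,\sqrt v\,\eta)$ with $\eta$ standard normal and independent of $x$. If $F$ is continuous, the relation $\mathbb E|F(x,t)-F(T^{n_j}x,t+f_{n_j}(x))|=0$ passes to the limit and gives $F(x,t)=F(x,t+\sqrt v\,\eta)$ a.s., so $F$ does not depend on $t$. The gap between weak and norm convergence of $f_{n_j}$ has turned into noise independent of $x$, to which $F$ is insensitive.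

In general the noise also affects the limit of $T^{n_j}x$, and we obtain invariance of $F$ under joint translations of $x$ and $t$. We collect these in a group, and then show that pure translations of $t$ belong to it, for otherwise a compactness property forces $f$ to be a coboundary.

\subsection*{The group of periods}
Give $H\times\mathbb R$ the inner product $\langle(h,a),(k,s)\rangle=\langle h,k\rangle+as$, and let
\[
\mathcal N=\{(k,s)\in H\times\mathbb R:\ F(x+k,y,t+s)=F(x,y,t)\ \text{for $m$-a.e.\ }(x,y,t)\}.
\]

\begin{lemma}\label{lem:closed}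
$\mathcal N$ is a closed subgroup of $H\times\mathbb R$.
\end{lemma}

\begin{proof}
The maps $(x,y,t)\mapsto(x+k,y,t+s)$ form a group and, by Lemma~\ref{lem:CM}, preserve $m$-null sets; so the defining identities can be composed and inverted, and $\mathcal N$ is a subgroup. Let $(k_j,s_j)\in\mathcal N$ converge to $(k,s)$. Norms below refer to the probability measure $\mu\otimes\kappa\otimes\gamma$, which has the same null sets as $m$. Write $F_s(x,y,t)=F(x,y,t+s)$ and $g^k(x,y,t)=g(x+k,y,t)$, and let $G$ be bounded and continuous on $X\times Y\times\mathbb R$. Since $F=F_{s_j}^{k_j}$ a.e.,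
\[
\|F-F_s^k\|_1\le\|F_{s_j}^{k_j}-F_s^{k_j}\|_1+\|(F_s-G)^{k_j}\|_1+\|G^{k_j}-G^k\|_1+\|(G-F_s)^k\|_1 .
\]
The first term is at most $L|s_j-s|$. The third tends to $0$ by dominated convergence, since $x+k_j\to x+k$ coordinatewise. By \eqref{eq:CM} and the Cauchy--Schwarz inequality in $(y,t)$, the second and fourth are at most $e^{\|k_j\|^2/2}\|F_s-G\|_2$ and $e^{\|k\|^2/2}\|F_s-G\|_2$. So $\|F-F_s^k\|_1\le2e^{\|k\|^2/2}\|F_s-G\|_2$, which can be made arbitrarily small.
\end{proof}

\subsection*{Limit couplings}
Call a strictly increasing sequence $(n_j)$ \emph{admissible} if $\sup_j\sigma_{n_j}<\infty$ and there are a linear contraction $M$ of $H$, a vector $f_\infty\in H$, a number $v$, a bounded linear functional $\ell$ on $H$ and a probability measure $\kappa_2$ on $Y\times Y$ such that, for all $e,h\in H$,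
\[
\langle e,U^{n_j}h\rangle\to\langle e,Mh\rangle,\qquad\langle e,f_{n_j}\rangle\to\langle e,f_\infty\rangle,\qquad\langle U^{n_j}h,f_{n_j}\rangle\to\ell(h),\qquad\sigma_{n_j}^2\to v,
\]
and the image of $\kappa$ under $y\mapsto(y,R^{n_j}y)$ converges weakly to $\kappa_2$. Every strictly increasing sequence with $\sup_j\sigma_{n_j}<\infty$ has an admissible subsequence. Indeed, a diagonal argument gives the limits for $e,h$ in the basis $(\xi_i)$, the uniform bounds $\|e\|\|h\|$, $\|e\|\sup\sigma_{n_j}$, $\|h\|\sup\sigma_{n_j}$ extend them to all $e,h$, and the probability measures on the compact metric space $Y\times Y$ form a weakly compact metrizable set. Both marginals of $\kappa_2$ equal $\kappa$.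

Fix an admissible sequence. Under $\mu$, the vector $(x,T^{n_j}x,f_{n_j}(x))\in X\times X\times\mathbb R$ is centered Gaussian, and all its covariances converge. By characteristic functions its finite-dimensional laws converge, and in a countable product of lines this is convergence in law for the product topology. The limit $(\mathbf x,\mathbf x',\mathbf u)$ is centered Gaussian, $\mathbf x$ and $\mathbf x'$ have law $\mu$, and
\begin{equation}\label{eq:cov}
\mathbb E[e(\mathbf x)h(\mathbf x')]=\langle e,Mh\rangle,\quad\mathbb E[e(\mathbf x)\mathbf u]=\langle e,f_\infty\rangle,\quad\mathbb E[h(\mathbf x')\mathbf u]=\ell(h),\quad\mathbb E\,\mathbf u^2=v,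
\end{equation}
first for basis vectors $e,h$ and then for all $e,h\in H$ by continuity in $L^2$. Let $(\mathbf y,\mathbf y')$ have law $\kappa_2$ and $\mathbf t$ law $\gamma$, with $(\mathbf x,\mathbf x',\mathbf u)$, $(\mathbf y,\mathbf y')$, $\mathbf t$ independent. Products of weakly convergent sequences of probability measures on separable metric spaces converge weakly, so
\begin{equation}\label{eq:law}
(\mathbf x,T^{n_j}\mathbf x,f_{n_j}(\mathbf x),\mathbf y,R^{n_j}\mathbf y,\mathbf t)\longrightarrow(\mathbf x,\mathbf x',\mathbf u,\mathbf y,\mathbf y',\mathbf t)\quad\text{in law.}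
\end{equation}

Convergence in law applies to continuous functions, and $F$ is only measurable in $(x,y)$. To replace $F$ by a continuous function with an error uniform in $j$, we need all the laws involved to be dominated by one measure. The independent variable $\mathbf t$ takes care of this.

\begin{lemma}\label{lem:dom}
Let $(\mathbf a,\mathbf b,\mathbf r)$ be a random point of $X\times Y\times\mathbb R$, independent of $\mathbf t$, such that $(\mathbf a,\mathbf b)$ has law $\mu\otimes\kappa$. Then the law $\nu$ of $(\mathbf a,\mathbf b,\mathbf t+\mathbf r)$ satisfies $\nu\le m$, and $\nu$ and $m$ have the same null sets.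
\end{lemma}

\begin{proof}
For a Borel set $A$, independence gives $\nu(A)=\mathbb E\int\mathbf 1_A(\mathbf a,\mathbf b,u)\,w(u-\mathbf r)\,du$, while $m(A)=\mathbb E\int\mathbf 1_A(\mathbf a,\mathbf b,u)\,du$. Both claims follow from $0<w\le1$.
\end{proof}

\begin{lemma}\label{lem:limit}
$F(\mathbf x,\mathbf y,\mathbf t)=F(\mathbf x',\mathbf y',\mathbf t+\mathbf u)$ almost surely.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:dom} applies to the points $\mathbf p=(\mathbf x,\mathbf y,\mathbf t)$, $\mathbf p_j=(T^{n_j}\mathbf x,R^{n_j}\mathbf y,\mathbf t+f_{n_j}(\mathbf x))$ and $\mathbf p'=(\mathbf x',\mathbf y',\mathbf t+\mathbf u)$. Their last coordinates are centered with variance at most $1+\sup_j\sigma_{n_j}^2$. Given $\delta>0$, Chebyshev's inequality gives a $B$ such that each last coordinate exceeds $B$ in modulus with probability at most $\delta$. Choose a continuous $G$ on $X\times Y\times\mathbb R$ with $|G|\le1$ and $\int_{|t|\le B}|F-G|\,dm\le\delta$. At each of the points $\mathbf p,\mathbf p_j,\mathbf p'$ we have $\mathbb E|F-G|\le\delta+2\delta$, the first term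 from $|t|\le B$ and domination by $m$, the second from $|F-G|\le2$. By \eqref{eq:inv}, $F(\mathbf p)=F(\mathbf p_j)$ a.s., so $\mathbb E|G(\mathbf p)-G(\mathbf p_j)|\le6\delta$. The integrand is a bounded continuous function of the vector in \eqref{eq:law}, so $\mathbb E|G(\mathbf p)-G(\mathbf p')|\le6\delta$, and $\mathbb E|F(\mathbf p)-F(\mathbf p')|\le12\delta$. Let $\delta\to0$.
\end{proof}

\subsection*{The noise and its periods}
We split $(\mathbf x',\mathbf u)$ into the part determined by $\mathbf x$ and a remainder. Put
\[
\zeta_0=\mathbf u-f_\infty(\mathbf x),\qquad\zeta_i=\mathbf x'_i-(M\xi_i)(\mathbf x)\quad(i\ge1),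
\]
and for $(h,a)\in H\times\mathbb R$
\[
W(h,a)=\big(h(\mathbf x')+a\mathbf u\big)-(Mh+af_\infty)(\mathbf x),
\]
so that $W(\xi_i,0)=\zeta_i$ and $W(0,1)=\zeta_0$. By \eqref{eq:cov}, $\mathbb E[e(\mathbf x)W(h,a)]=0$ for all $e\in H$. All these variables are jointly Gaussian, so the noise $\zeta=(\zeta_i)_{i\ge0}$ is independent of $\mathbf x$, and hence of $(\mathbf x,\mathbf y,\mathbf y',\mathbf t)$. By Pythagoras' theorem and \eqref{eq:cov},
\[
\mathbb E\,W(h,a)^2=\|h\|^2+2a\ell(h)+a^2v-\|Mh+af_\infty\|^2 ,
\]
and since $\|U^nh+af_n\|^2=\|h\|^2+2a\langle U^nh,f_n\rangle+a^2\sigma_n^2$, this reads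
\begin{equation}\label{eq:q}
\mathbb E\,W(h,a)^2=\lim_j\|U^{n_j}h+af_{n_j}\|^2-\|Mh+af_\infty\|^2 .
\end{equation}
Thus the variance of the noise in the direction $(h,a)$ is the loss of norm in the weak convergence $U^{n_j}h+af_{n_j}\to Mh+af_\infty$. Also $\mathbb E\,W(h,a)^2\le(\|h\|+|a|\sqrt v)^2\le(1+v)(\|h\|^2+a^2)$, so $W$ is a bounded linear map into $L^2$, and by the Riesz representation theorem there is a bounded linear operator $Q$ on $H\times\mathbb R$ with
\begin{equation}\label{eq:Q}
\langle Q(h_0,a_0),(h,a)\rangle=\mathbb E[W(h_0,a_0)W(h,a)]\qquad\text{for all }(h_0,a_0),(h,a).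
\end{equation}
We call $Q$ the \emph{covariance operator} of the admissible sequence. In the special case discussed at the start of this section, $M$ is the identity, $W(h,a)=a\mathbf u$ and $Q(h,a)=(0,va)$.

\begin{lemma}\label{lem:range}
For every admissible sequence, the range of $Q$ is contained in $\mathcal N$.
\end{lemma}

\begin{proof}
Let $(k,s)=Q(h_0,a_0)$ and $W=W(h_0,a_0)$. By \eqref{eq:Q}, $\langle\xi_i,k\rangle=\mathbb E[W\zeta_i]$ for $i\ge1$ and $s=\mathbb E[W\zeta_0]$. By Lemma~\ref{lem:CM}, the shifted noise $\zeta^+$, given by $\zeta_0^+=\zeta_0+s$ and $\zeta_i^+=\zeta_i+\langle\xi_i,k\rangle$, has a law with the same null sets as that of $\zeta$. Consider the Borel set of all $(x,y,y',t;z)$, $z=(z_i)_{i\ge0}$, with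
\[
F\Big(\big((M\xi_i)(x)+z_i\big)_{i\ge1},\ y',\ t+f_\infty(x)+z_0\Big)=F(x,y,t).
\]
Lemma~\ref{lem:limit} says that $(\mathbf x,\mathbf y,\mathbf y',\mathbf t;\zeta)$ lies in this set a.s. Both $\zeta$ and $\zeta^+$ are independent of $(\mathbf x,\mathbf y,\mathbf y',\mathbf t)$, so by Fubini's theorem $(\mathbf x,\mathbf y,\mathbf y',\mathbf t;\zeta^+)$ also lies in it a.s. With $\mathbf t'=\mathbf t+\mathbf u$ this gives
\[
F(\mathbf x'+k,\mathbf y',\mathbf t'+s)=F(\mathbf x,\mathbf y,\mathbf t)=F(\mathbf x',\mathbf y',\mathbf t')\quad\text{a.s.}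
\]
By Lemma~\ref{lem:dom} the law of $(\mathbf x',\mathbf y',\mathbf t')$ has the same null sets as $m$, so $(k,s)\in\mathcal N$.
\end{proof}

One admissible sequence need not be enough. In Example~\ref{ex:rigid}, along an admissible subsequence of $(q_l)$ we have $v=0$, hence $\mathbf u=0$, $f_\infty=0$, $W(0,1)=0$, and the range of $Q$ lies in $H\times\{0\}$. So we use all admissible sequences at once. Let $\mathcal V$ be the closed linear span of the ranges of their covariance operators. Each range is a linear subspace, so the linear span of the ranges consists of finite sums of their elements, and Lemmas~\ref{lem:closed} and~\ref{lem:range} give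
\begin{equation}\label{eq:VN}
\mathcal V\subset\mathcal N .
\end{equation}

\subsection*{No noise forces a coboundary}
If $(0,1)\notin\mathcal V$, there will be one direction $(h_0,1)$ that carries no noise for any admissible sequence. By \eqref{eq:q} and \eqref{eq:beta}, bounded parts of the $\beta$-orbit of $h_0$ are then relatively compact. The following lemma shows that such an orbit cannot make longer and longer excursions.

\begin{lemma}\label{lem:orbit}
Let $\beta$ be an isometry of $H$ into itself, $h_0\in H$ and $p_n=\beta^nh_0$. Suppose that $\liminf_n\|p_n\|<\infty$ and that every strictly increasing sequence $(n_j)$ with $(p_{n_j})$ bounded has a subsequence along which $p_{n_j}$ converges in norm. Then $(p_n)$ is bounded.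
\end{lemma}

\begin{proof}
We use $\|p_{n+i}-p_{l+i}\|=\|p_n-p_l\|$ for $n,l,i\ge0$.

\emph{The orbit returns close to $p_0$.} By the hypotheses there is a strictly increasing $(n_j)$ with $(p_{n_j})$ Cauchy. Fix $i$ with $\|p_{n_j}-p_{n_i}\|<\frac12$ for all $j>i$. Then $\|p_{n_j-n_i}-p_0\|<\frac12$, so there are arbitrarily large $d$ with $\|p_d-p_0\|<\frac12$.

\emph{Returns have bounded gaps.} Let $I=\{n\ge0:\|p_n-p_0\|\le1\}$; then $0\in I$. Choose $l_1,l_2,\ldots\in I$ successively so that the points $p_{l_i}$ have mutual distances at least $\frac12$. The process stops, say at $l_r$; otherwise these distinct indices, arranged in increasing order, would contradict the compactness hypothesis. So each $n\in I$ has $\|p_n-p_{l_i}\|<\frac12$ for some $i\le r$. Take $d>\max_il_i$ with $\|p_d-p_0\|<\frac12$. Then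
\[
\|p_{n+d-l_i}-p_0\|\le\|p_{n+d-l_i}-p_d\|+\|p_d-p_0\|=\|p_n-p_{l_i}\|+\|p_d-p_0\|<1,
\]
so $n+d-l_i\in I$ with $1\le d-l_i\le d$.

\emph{Boundedness.} Consequently every $n\ge0$ is $n'+i$ with $n'\in I$ and $0\le i<d$, and $\|p_n-p_i\|=\|p_{n'}-p_0\|\le1$. Hence $\sup_n\|p_n\|\le1+\max_{i<d}\|p_i\|$.
\end{proof}

\begin{lemma}\label{lem:01}
If $\liminf_n\sigma_n<\infty$ and $f$ is not a Gaussian coboundary, then $(0,1)\in\mathcal V$.
\end{lemma}

\begin{proof}
Suppose $(0,1)\notin\mathcal V=\mathcal V^{\perp\perp}$. Then some element of $\mathcal V^\perp$ has nonzero second coordinate, and after scaling it is $(h_0,1)$. Let $p_n=\beta^nh_0=U^nh_0+f_n$; recall $\big|\,\|p_n\|-\sigma_n\big|\le\|h_0\|$. For every admissible sequence $Q(h_0,1)\in\mathcal V$, so by \eqref{eq:Q}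
\[
\mathbb E\,W(h_0,1)^2=\langle Q(h_0,1),(h_0,1)\rangle=0 .
\]
By \eqref{eq:q}, $\|p_{n_j}\|\to\|p\|$, where $p=Mh_0+f_\infty$ is the weak limit of $p_{n_j}$. Therefore $\|p_{n_j}-p\|^2=\|p_{n_j}\|^2-2\langle p_{n_j},p\rangle+\|p\|^2\to0$. A strictly increasing sequence along which $p_n$ is bounded has $\sigma_n$ bounded, hence has an admissible subsequence, along which $p_n$ converges in norm. Also $\liminf\|p_n\|<\infty$. By Lemma~\ref{lem:orbit}, $(p_n)$ is bounded, so $\sup_n\sigma_n<\infty$, and $f$ is a Gaussian coboundary by Lemma~\ref{lem:cob}. This is a contradiction.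
\end{proof}

\begin{proposition}\label{prop:B}
If $\liminf_n\sigma_n<\infty$ and $f$ is not a Gaussian coboundary, then $F(x,y,\cdot)$ is constant for a.e.\ $(x,y)$.
\end{proposition}

\begin{proof}
Since $\mathcal V$ is a linear space, Lemma~\ref{lem:01} and \eqref{eq:VN} give $(0,s)\in\mathcal N$ for all $s\in\mathbb R$. By Fubini's theorem, for a.e.\ $(x,y)$ and all rational $s$ we have $F(x,y,t+s)=F(x,y,t)$ for a.e.\ $t$, hence for all $t$ by continuity. So $F(x,y,\cdot)$ is constant on $\mathbb Q$, and on $\mathbb R$ by continuity.
\end{proof}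

\section{End of the proof and the role of the hypotheses}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $f\in H$ not be a Gaussian coboundary. Either $\sigma_n\to\infty$ or $\liminf_n\sigma_n<\infty$. By Proposition~\ref{prop:A} in the first case and Proposition~\ref{prop:B} in the second, every regular invariant function $F$ has $F(x,y,\cdot)$ constant for a.e.\ $(x,y)$. By Lemma~\ref{lem:red}, $S=T_f\times R$ is ergodic.
\end{proof}

\begin{remark}
Apart from the dimension of $H$, ergodicity of $T$ enters twice: in Lemma~\ref{lem:rec}, through $f_n/n\to0$, and in Lemma~\ref{lem:red}, through ergodicity of $T\times R$. The latter is the only use of weak mixing and of the ergodicity of $R$; when $Y$ is a point, it is just ergodicity of $T$. Without ergodicity the statement is false: for the identity map $T$ on $(\mathbb R,\gamma)$, $H=\mathbb Rx$ and $f(x)=x$, every coboundary vanishes a.e., so $f$ is not one, and $x$ is a nonconstant $T_f$-invariant function. That $f$ lies in $H$ is used for the linearity \eqref{eq:rot} of $f_n$ in Case A and for the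 joint Gaussianity of $(\mathbf x,\mathbf x',\mathbf u)$ in Case B; the coin-tossing example of Section~\ref{sec:intro} shows that the dichotomy fails for general integrable $f$ of mean zero. The assumption that $f$ is not a Gaussian coboundary is used only in Lemma~\ref{lem:01}; in Case A it holds automatically by Lemma~\ref{lem:cob}.
\end{remark}

\begin{thebibliography}{1}

\bibitem{DL}
Alexandre I. Danilenko and Mariusz Lema\'nczyk,
\emph{Ergodic cocycles of IDPFT systems and nonsingular Gaussian actions},
arXiv:2006.08567 (2020).

\end{thebibliography}
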